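# How many palindromes does a factor of a Sturmian word need?

## 1. Cutting the Fibonacci word by hand

Take $\alpha=\frac{3-\sqrt5}{2}=0.38196\ldots$ and write down the letters $\lfloor (m+1)\alpha\rfloor-\lfloor m\alpha\rfloor$ for $m=0,1,2,\dots$. The integer parts of $0,\alpha,2\alpha,\dots,14\alpha$ are $0,0,0,1,1,1,2,2,3,3,3,4,4,4,5$, so the word starts
$$0\,0\,1\,0\,0\,1\,0\,1\,0\,0\,1\,0\,0\,1\cdots$$
This infinite word has exactly $n+1$ different factors (blocks of consecutive letters) of each length $n$; Section 2 recalls why. Let us cut its factors into as few palindromes as possible.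

Length 1: the factors $0,1$ are palindromes. Length 2: $00$ is a palindrome, while $01,10$ need two. Length 3: $010$ and $101$ are palindromes, and $001=00\cdot1$, $100=1\cdot00$. Length 4: $1001$ is a palindrome, and $0010=0\cdot010$, $0100=010\cdot0$, $0101=0\cdot101$, $1010=101\cdot0$. Length 5: $00100$ and $01010$ are palindromes, and
$$01001=0\cdot1001,\quad 10010=1001\cdot0,\quad 00101=00\cdot101,\quad 10100=101\cdot00 .$$
So up to length 5 two palindromes are enough. At length 6 the seven factors are
$$001001,\ 010010,\ 100101,\ 001010,\ 010100,\ 101001,\ 100100 .$$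
Look at $100101$. Its palindromic prefixes are $1$ and $1001$, and what remains after them, $00101$ or $01$, is not a palindrome. So two palindromes do not suffice; three do, $100101=1\cdot00\cdot101$. Its mirror image $101001$ also needs three. For the others: $010010$ is a palindrome, $001001=00\cdot1001$, $001010=0\cdot01010$, $010100=01010\cdot0$, $100100=1001\cdot00$. At length 7 we drop back to two: $0010100$ and $1001001$ are palindromes, and the other six factors are
$$0\cdot010010,\quad 010010\cdot1,\quad 1001\cdot010,\quad 010\cdot1001,\quad 1\cdot010010,\quad 010010\cdot0 .$$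

The *palindromic length* $|v|_{\mathrm{pal}}$ of a finite word $v$ is the least $K$ such that $v=p_1p_2\cdots p_K$ with palindromes $p_i$ (the empty word has palindromic length $0$). For an infinite word $u$ put
$$\mathrm{PL}_u(n)=\max\{|v|_{\mathrm{pal}}: v\text{ is a factor of length } n\text{ of }u\}.$$
For our word we found

| $n$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 |
|---|---|---|---|---|---|---|---|
| $\mathrm{PL}_u(n)$ | 1 | 2 | 2 | 2 | 2 | 3 | 2 |

So $\mathrm{PL}_u$ is not monotone. How large does it get?

A **Sturmian word** is an infinite word over $\{0,1\}$ with exactly $n+1$ factors of length $n$ for every $n\ge0$. Its **slope** is the frequency of the letter $1$, an irrational number $\alpha=[0;a_1,a_2,\dots]\in(0,1)$. Three facts are given as known together with the problem: $\limsup_n\mathrm{PL}_u(n)=+\infty$ for every Sturmian word (Frid); there is a universal $K$ with $\mathrm{PL}_u(n)\le K\ln n$ for all Sturmian $u$ and all $n\ge2$; and for every non-decreasing $f\to+\infty$ some Sturmian word has $\mathrm{PL}_u(n)=o(f(n))$.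 So the growth is at most logarithmic, and for some slopes it is much slower. The question, from Petr Ambrož and Edita Pelantová, "A note on palindromic length of Sturmian sequences", arXiv:1808.08879 (2018), is whether the logarithm is attained when the slope has bounded partial quotients, as in the example, where $\alpha=[0;2,1,1,1,\dots]$:

*If the partial quotients $a_k$ of the slope of $u$ are bounded, is $\displaystyle\limsup_{n\to\infty}\frac{\mathrm{PL}_u(n)}{\ln n}>0$?*

The answer is yes. We shall prove more: absolute constants for all Sturmian words, an exact description of the slopes with positive limsup, and for bounded $a_k$ a two-sided estimate of $\mathrm{PL}_u(n)$ for every single $n$.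

## 2. Sturmian factors as codings of a rotation, and the theorems

Let $p_k/q_k$ be the convergents of $\alpha$, with $q_{-1}=0$, $q_0=1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, and let $\|x\|$ be the distance from $x$ to $\mathbb Z$. We use these textbook facts, for $k\ge0$:
$$\Big|\alpha-\frac{p_k}{q_k}\Big|<\frac1{q_kq_{k+1}},\qquad q_k\le q_{k+1}\le(a_{k+1}+1)q_k,\qquad q_{k+2}\ge2q_k, \tag{1}$$
$$q_kp_{k+1}-p_kq_{k+1}=\pm1,\qquad |q_k\alpha-p_k|>\frac1{q_k+q_{k+1}}, \tag{2}$$
and the law of best approximation: if $1\le|D|<q_{j+1}$, then $\|D\alpha\|\ge|q_j\alpha-p_j|$.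

From $q_{k+2}\ge2q_k$ we get $q_k\ge2^{\lfloor k/2\rfloor}\ge2^{(k-1)/2}$. The denominators at least double every *two* steps, so geometric sums along the $q_k$ come in pairs:
$$\sum_{k=1}^{L}\frac{q_k}{q_L}\le2\Big(1+\frac12+\frac14+\cdots\Big)=4,\qquad \sum_{k\ge e+1}\frac{q_{e+1}}{q_k}\le4 . \tag{3}$$
In the example the $q_k$ are $1,2,3,5,8,13,\dots$.

**Definition.** For $y\in\mathbb R$ and $n\ge0$ let $s(y,n)$ be the word of length $n$ with letters $\lfloor y+(m+1)\alpha\rfloor-\lfloor y+m\alpha\rfloor$, $0\le m<n$. It depends only on $y$ modulo 1.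

We call $y$ the *phase*. Reading $n$ letters moves the phase to $y+n\alpha$, and $s(y,\ell+\ell')=s(y,\ell)\,s(y+\ell\alpha,\ell')$. For $\alpha=0.38196\ldots$ we have $s(0,6)=001001$ and $s(2\alpha,6)=100101$.

By the theorem of Morse and Hedlund (Lothaire, *Algebraic Combinatorics on Words*, Ch. 2), the set of factors of a Sturmian word of slope $\alpha$ is exactly $\{s(y,n)\}$. In particular $\mathrm{PL}_u$ depends only on $\alpha$. Here are the results.

**Theorem A.** For every Sturmian word $u$ and every $k\ge1$,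
$$\frac{k-64}{160}\le\max_{n<q_k}\mathrm{PL}_u(n)\le5k .$$

**Theorem B.** For every Sturmian word $u$,
$$\frac1{160}\limsup_k\frac{k}{\ln q_k}\le\limsup_n\frac{\mathrm{PL}_u(n)}{\ln n}\le5\limsup_k\frac{k}{\ln q_k}.$$
Hence $\limsup_n\mathrm{PL}_u(n)/\ln n>0$ if and only if $\liminf_k(a_1a_2\cdots a_k)^{1/k}<\infty$. If $a_k\le A$ for all $k$, then
$$\limsup_n\frac{\mathrm{PL}_u(n)}{\ln n}\ge\frac1{160\ln(A+1)}>0 .$$
The limsup is also positive for Lebesgue-almost every slope. On the other hand $\liminf_n\mathrm{PL}_u(n)=2$ for every Sturmian word, so in the statement the limsup cannot be replaced by liminf.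

For Theorem C let $\psi(n)$ be the least $s$ such that $n=\sum_{j=1}^s\pm q_{k_j}$ with all $k_j\ge0$; it is finite because $q_0=1$, and $\psi(0)=0$. In the example $\psi(5)=1$, while $6=5+1$ and $7=8-1$ give $\psi(6)=\psi(7)=2$.

**Theorem C.** Let $a_k\le A$ for all $k$. Then for all $n\ge1$
$$\frac{\psi(n)}{176(A+2)(A+4)}\le\mathrm{PL}_u(n)\le2\psi(n).$$
Moreover, for every $\gamma>0$ there are $c,N_0>0$ depending on $A,\gamma$ such that $\#\{n\le N:\mathrm{PL}_u(n)<c\ln N\}\le N^\gamma$ for $N\ge N_0$.

The answer to the question needs only Sections 3, 4 and 5.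

## 3. A long palindrome almost reflects the phase

How does one see from the phases $y$ and $y'=y+\ell\alpha$ that $s(y,\ell)$ is a palindrome? Reversal of the word should correspond to reflection of the circle, so a palindrome should force $y'\approx-y$. We first quantify how well the orbit fills the circle, then make this precise.

**Lemma 1.** For $k\ge0$, the points $m\alpha$ mod 1 $(0\le m<q_k)$ leave no gap of length $\ge2/q_k$ on the circle. In particular every point of the circle is at distance $<1/q_k$ from one of them.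

*Proof.* Put $q=q_k$, $p=p_k$, $\varepsilon=\alpha-p/q$. Then $m\alpha=mp/q+m\varepsilon$, and since $\gcd(p,q)=1$ the $mp/q$ run over all multiples of $1/q$ mod 1. By (1), $|m\varepsilon|<1/q_{k+1}\le1/q$, and all the shifts $m\varepsilon$ have the same sign (or are $0$). So each multiple of $1/q$ is shifted by less than $1/q$, all in the same direction; the cyclic order is kept, and consecutive points are at distance less than $\frac1q+\frac1q$. (For $q=1$ the single gap has length $1<2$.) $\square$

For $q_2=3$ in the example the points are $0,\ 0.382,\ 0.764$, with gaps $0.382,\ 0.382,\ 0.236$, all below $2/3$.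

**Lemma 2.** Let $\ell\ge q_e$, $e\ge0$, let $s(y,\ell)$ be a palindrome and $y'=y+\ell\alpha$. Then $\|y+y'\|<2/q_e$.

*Proof.* Let $h(m)=\lfloor y+m\alpha\rfloor$ for $0\le m\le\ell$. The palindrome property says
$$h(m+1)-h(m)=h(\ell-m)-h(\ell-m-1)\qquad(0\le m<\ell).$$
Summing from $0$ to $m-1$ gives $h(m)-h(0)=h(\ell)-h(\ell-m)$, that is,
$$h(m)+h(\ell-m)=h(0)+h(\ell)=:H\qquad(0\le m\le\ell).$$
Put $w=H+1-(y+\ell\alpha)$, the reflected phase. Since $y+(\ell-m)\alpha\in[h(\ell-m),h(\ell-m)+1)$,
$$w+m\alpha=H+1-\big(y+(\ell-m)\alpha\big)\in\big(H-h(\ell-m),\,H+1-h(\ell-m)\big]=(h(m),h(m)+1].$$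
Also $y+m\alpha\in[h(m),h(m)+1)$. So for every $0\le m\le\ell$ both $y$ and $w$ lie in the closed interval $[h(m)-m\alpha,\ h(m)+1-m\alpha]$, whose interior contains no point of $\mathbb Z-m\alpha$. Hence the open interval between $y$ and $w$ contains no point of $\mathbb Z-m\alpha$ for any $0\le m\le\ell$, in particular for $0\le m<q_e$. By Lemma 1, reflected, such an interval has length $<2/q_e$. So $|y-w|<2/q_e$, and $y-w=2y+\ell\alpha-H-1\equiv y+y'\pmod1$. $\square$

In the example, $s(\alpha,6)=010010$ is a palindrome; $y=\alpha$, $y'=7\alpha$, and $\|y+y'\|=\|8\alpha\|\approx0.056$, well below $2/q_3=2/5$.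

**One function of the phase, and where it stops.** A cutting of $s(y,n)$ into $K$ palindromes carries the phase from $y$ to $y+n\alpha$ in $K$ jumps. The natural plan is to find a function $F$ on the circle that changes little in each such jump, and an $n$ for which $F(y+n\alpha)-F(y)$ is large. Lemma 2 suggests an even function. Try $F(y)=\|y\|$: if $s(y,\ell)$ is a palindrome and $\ell\ge q_e$, then $|F(y')-F(y)|\le\|y+y'\|<2/q_e$. Long palindromes hardly change $F$. But a single letter is a palindrome, and it takes the phase $0$ to $\alpha$, which changes $F$ by $\|\alpha\|$. As $F$ takes values in $[0,\frac12]$, the plan gives at best $K\ge\frac1{2\|\alpha\|}$, a constant.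

One may look more closely near $0$ and use $\min(1,t\|y\|)$ with a large $t$. Now palindromes much longer than $t$ have little effect, but the single letter that takes $0$ to $\alpha$ changes the function from $0$ to $1$ as soon as $t\|\alpha\|\ge1$. So two things go wrong: short palindromes are too visible, and one bounded function cannot force more than boundedly many jumps as long as some jump changes it by a fixed amount.

## 4. A potential with one term for each denominator

The first defect disappears if we measure, instead of the distance from $y$ to $0$, the cost of bringing $y$ to $0$ when walking along the orbit is allowed at a price of $1/t$ per step. A palindrome of length $\ell\ll t$ then changes the cost by at most $\ell/t$. The second defect disappears if we add up these functions over all scales $t=q_k$: a palindrome of length $\ell$ should be felt only at the few scales $q_k$ close to $\ell$, so it changes the *sum* by a bounded amount, while the sum itself can be of order $L$ when there are $L$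 scales.

**Definition.** For $t\ge1$ put
$$G_t(y)=\min_{m\in\mathbb Z}\Big(\frac{|m|}t+t\|y+m\alpha\|\Big),\qquad g_t=\min(1,G_t),\qquad \Phi_L=\sum_{k=1}^Lg_{q_k}.$$

The minimum exists because $|m|/t\to\infty$. As an example take $\alpha=0.38196\ldots$, $y=6\alpha$. We have $\|5\alpha\|\approx0.0902$, $\|6\alpha\|\approx0.2918$, $\|7\alpha\|\approx0.3262$. For $t=2$: $m=0$ costs $0.584$; $m=-1$ costs $0.5+2\|5\alpha\|\approx0.680$; $m=1$ costs $0.5+2\|7\alpha\|>1$; $|m|\ge2$ costs at least $1$. So $G_2(6\alpha)\approx0.584$.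

The three properties we need hold for $G_t$, hence for $g_t$, because $x\mapsto\min(1,x)$ is 1-Lipschitz:

* (i) $g_t(-y)=g_t(y)$ and $g_t(0)=0$. (Replace $m$ by $-m$; take $m=0$.)
* (ii) $|g_t(y+z)-g_t(y)|\le t\|z\|$. (Each term in the minimum changes by at most $t\|z\|$.)
* (iii) $|g_t(y+\ell\alpha)-g_t(y)|\le|\ell|/t$ for $\ell\in\mathbb Z$. (Substitute $m\to m-\ell$; the term $|m|/t$ changes by at most $|\ell|/t$.)

**Lemma 3.** If $s(y,\ell)$, $\ell\ge1$, is a palindrome and $y'=y+\ell\alpha$, then $|\Phi_L(y')-\Phi_L(y)|\le10$ for every $L$. Consequently, if $s(y,n)$ is a product of $K$ palindromes, then $|\Phi_L(y+n\alpha)-\Phi_L(y)|\le10K$.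

*Proof.* Let $e\ge0$ be the largest index with $q_e\le\ell$; it exists since $q_0=1$ and $q_k\to\infty$. So $q_e\le\ell<q_{e+1}$. Put $\Delta_k=|g_{q_k}(y')-g_{q_k}(y)|$. We have three bounds. Trivially $\Delta_k\le1$. By (iii), $\Delta_k\le\ell/q_k$. Finally, write $y'=-y+(y+y')$; by (ii), (i) and Lemma 2,
$$\Delta_k=|g_{q_k}(-y+(y+y'))-g_{q_k}(-y)|\le q_k\|y+y'\|\le\frac{2q_k}{q_e}.$$

*Scales above $\ell$, $k\ge e+1$.* Here $\Delta_k\le q_{e+1}/q_k$, and by (3) these sum to at most $4$.

*Scales below $\ell$, $k\le e$.* Here $\Delta_k\le\min(1,2q_k/q_e)$. Since $q_{e-2i}$ and $q_{e-2i-1}$ are at most $2^{-i}q_e$, the four indices with $i=0,1$ contribute at most $4$, and the pairs with $i\ge2$ contribute at most $2\big(\frac12+\frac14+\cdots\big)=2$. Together at most $6$.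

So the total is at most $10$. For the last claim, discard empty palindromes, write $s(y,n)=s(y,\ell_1)\,s(y+\ell_1\alpha,\ell_2)\cdots$ and add the changes along the pieces. $\square$

It remains to see that $\Phi_L$ is large somewhere. We do not look for an explicit point; we average.

**Lemma 4.** For $t\ge1$, $\int_0^1g_t(y)\,dy\ge\frac1{16}$.

*Proof.* If $G_t(y)<\frac14$, then some $m$ has $|m|<t/4$ and $\|y+m\alpha\|<\frac1{4t}$. There are at most $\frac t2+1$ such integers $m$, and for each the set of $y$ mod 1 has measure $\frac1{2t}$. So $\{G_t<\frac14\}$ has measure at most $\big(\frac t2+1\big)\frac1{2t}=\frac14+\frac1{2t}\le\frac34$. On the rest, of measure at least $\frac14$, we have $g_t\ge\frac14$. $\square$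

**Proof of the lower bound in Theorem A.** Fix $L\ge1$. By Lemma 4 the mean of $\Phi_L$ over the circle is at least $L/16$, so some $y^*$ has $\Phi_L(y^*)\ge L/16$. We need a phase of the form $n\alpha$ with $n<q_L$: by Lemma 1 there is $0\le n<q_L$ with $\|n\alpha-y^*\|<1/q_L$. By (ii) and (3),
$$|\Phi_L(n\alpha)-\Phi_L(y^*)|\le\sum_{k=1}^Lq_k\cdot\frac1{q_L}\le4 .$$
Since $\Phi_L(0)=0$, Lemma 3 applied to $s(0,n)$ gives
$$\mathrm{PL}_u(n)\ge|s(0,n)|_{\mathrm{pal}}\ge\frac1{10}\Phi_L(n\alpha)\ge\frac1{10}\Big(\frac L{16}-4\Big)=\frac{L-64}{160}.\qquad\blacksquare$$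

## 5. Bounded partial quotients: the logarithm is reached

**Lower bound in Theorem B.** By Theorem A choose $n_k<q_k$ with $\mathrm{PL}_u(n_k)\ge\frac{k-64}{160}$. Since $\mathrm{PL}_u(n)\le n$, we have $n_k\to\infty$. So for large $k$
$$\frac{\mathrm{PL}_u(n_k)}{\ln n_k}\ge\frac{k-64}{160\ln q_k},$$
and since $\ln q_k\to\infty$, the number $64$ disappears in the limit: $\limsup_n\mathrm{PL}_u(n)/\ln n\ge\frac1{160}\limsup_kk/\ln q_k$.

**The statement in question.** If $a_k\le A$ for all $k$, then (1) gives $q_k\le(A+1)^k$, so $k/\ln q_k\ge1/\ln(A+1)$ and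
$$\limsup_{n\to\infty}\frac{\mathrm{PL}_u(n)}{\ln n}\ge\frac1{160\ln(A+1)}>0.\qquad\blacksquare$$

## 6. Five palindromes for a multiple of $q_k$

For the upper bounds we need to cut efficiently. The lengths that are easy to cut are $q_k$ and its first few multiples: over such a stretch the rotation by $\alpha$ differs from the rational rotation by $p_k/q_k$ so little that the word is periodic with at most one defect.

**Lemma 5.** Let $\gcd(p,q)=1$, $q,d\ge1$, $0\le p\le q$, and $dq\,|\alpha-p/q|<1/q$. Then every factor of length $dq$ of a Sturmian word of slope $\alpha$ is a product of at most $5$ palindromes, and of at most $2$ if $d=1$. In particular $\mathrm{PL}_u(dq_k)\le5$ for $0\le d\le a_{k+1}$, and $\mathrm{PL}_u(q_k)\le2$.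

*Proof.* The last sentence follows from the first: for $1\le d\le a_{k+1}$ we have $dq_k|\alpha-p_k/q_k|<d/q_{k+1}\le1/q_k$, because $q_{k+1}\ge a_{k+1}q_k$; and $d=0$ is trivial.

**Step 1: compare with the rational rotation.** Exchanging the letters $0\leftrightarrow1$ replaces $\alpha$ and $p/q$ by $1-\alpha$ and $(q-p)/q$ and preserves palindromic length. So we may assume $\varepsilon=\alpha-p/q>0$. Let $n=dq$ and let the factor be $v=s(y,n)$ with $y=\frac sq+\tau$, $s\in\{0,\dots,q-1\}$, $0\le\tau<\frac1q$. Put $f_i(m)=\lfloor(mp+i)/q\rfloor$ for $m\in\mathbb Z$, and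
$$h(m)=\lfloor y+m\alpha\rfloor=\Big\lfloor\frac{mp+s}q+(\tau+m\varepsilon)\Big\rfloor,\qquad0\le\tau+m\varepsilon<\frac2q\quad(0\le m\le n).$$
The first summand is a multiple of $1/q$. So $h(m)=f_s(m)$ as long as $\tau+m\varepsilon<\frac1q$, and $h(m)=f_{s+1}(m)$ once $\tau+m\varepsilon\ge\frac1q$. As $\tau+m\varepsilon$ increases with $m$ and is $<\frac1q$ at $m=0$, there is $m_0\ge1$ with $h(m)=f_s(m)$ for $m<m_0$ and $h(m)=f_{s+1}(m)$ for $m\ge m_0$, throughout $0\le m\le n$ (possibly $m_0>n$).

Moreover $f_s(m)\ne f_{s+1}(m)$ exactly when $q\mid mp+s+1$, that is, when $m\equiv m^*\pmod q$ for one $m^*\in[0,q)$. Call such $m\in[0,n]$ *special*. At all other $m$ the distinction between $f_s$ and $f_{s+1}$ does not matter.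

**Step 2: cut the periodic pieces into two palindromes.** Let $W^{(i)}_m=f_i(m+1)-f_i(m)$, $m\in\mathbb Z$; it has period $q$. Write $W^{(i)}[x,j)$ for $W^{(i)}_x\cdots W^{(i)}_{j-1}$. Choose $c$ with $cp+2i\equiv-1\pmod q$, say $cp+2i=qB-1$. With $N=mp+i$,
$$f_i(c-m)=\Big\lfloor\frac{qB-1-N}q\Big\rfloor=B-\Big\lceil\frac{N+1}q\Big\rceil=B-1-\Big\lfloor\frac Nq\Big\rfloor=B-1-f_i(m).$$
Hence
$$W^{(i)}_{c-1-m}=f_i(c-m)-f_i(c-1-m)=f_i(m+1)-f_i(m)=W^{(i)}_m$$
for all $m$, and by periodicity the same holds for every $c'\equiv c\pmod q$ in place of $c$. Reversing $W^{(i)}[x,j)$ means replacing the index $m$ by $x+j-1-m$. So $W^{(i)}[x,j)$ is a palindrome whenever $x+j\equiv c\pmod q$. Given $x$ and $r\ge1$, choose $j\in[x,x+q)$ with $j\equiv c-x$. Then $W^{(i)}[x,j)$ and $W^{(i)}[j,x+rq)$ are both palindromes. So each $W^{(i)}[x,x+rq)$ is a product of at most $2$ palindromes.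

**Step 3: assemble when $0<m^*<q$.** The special points are $m^*+iq$, $0\le i<d$. Let $r$ of them be $<m_0$. On $[0,rq]$ all special points are $<m_0$, so $h=f_s$ there; on $[rq,dq]$ all special points are $\ge m_0$, so $h=f_{s+1}$ there. The common endpoint $rq$ is not special. So
$$v=W^{(s)}[0,rq)\,W^{(s+1)}[rq,dq)$$
is a product of at most $4$ palindromes. If $d=1$, one of the two parts is empty and at most $2$ suffice.

**Step 4: assemble when $m^*=0$.** Then $q\mid s+1$, so $s=q-1$, and the special points are $0,q,\dots,dq$. Let $r$ of them be $<m_0$; as $m_0\ge1$, $r\ge1$. If $r=d+1$, then $h=f_s$ on $[0,dq]$ and $v=W^{(s)}[0,dq)$ is a product of at most $2$ palindromes. If $r\le d$, then $h=f_{q-1}$ on $[0,(r-1)q]$ and $h=f_q$ on $[rq,dq]$, so outer pieces are treated by Step 2. The switch happens inside the block $[(r-1)q,rq]$. There put $b(i)=h((r-1)q+i)-(r-1)p$, $0\le i\le q$. Then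
$$b(0)=\Big\lfloor\frac{q-1}q\Big\rfloor=0,\qquad b(i)=\Big\lfloor\frac{ip+q-1}q\Big\rfloor=\Big\lceil\frac{ip}q\Big\rceil\ (0<i<q),\qquad b(q)=\Big\lfloor\frac{qp+q}q\Big\rfloor=p+1 .$$
For $0<i<q$ we have $q\nmid ip$, so $b(i)+b(q-i)=\lceil ip/q\rceil+p-\lfloor ip/q\rfloor=p+1$; for $i=0,q$ the sum is $p+1$ too. Hence $b(i+1)-b(i)=b(q-i)-b(q-i-1)$: the middle block is a palindrome. So $v$ is a product of at most $2+1+2=5$ palindromes. If $d=1$ and $r\le d$, then $r=1$ and $v$ is itself the middle block, a palindrome. $\square$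

Here is Step 4 at work on the word of Section 1. Take $p/q=1/3$, $d=2$, so $\varepsilon\approx0.0486$ and $dq\varepsilon\approx0.29<\frac13$. The word $100101=s(2\alpha,6)$ has $y\approx0.7639$, so $s=2$, $\tau\approx0.0973$, $m^*=0$. The least $m$ with $\tau+m\varepsilon\ge\frac13$ is $m_0=5$. The special points are $0,3,6$ and two of them are below $m_0$, so $r=2=d$. Hence $v=W^{(2)}[0,3)\cdot(\text{middle block})=100\cdot101$, and $100=1\cdot00$. This is the cutting into three palindromes found in Section 1.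

**Proof of the upper bound in Theorem A.** Let $n<q_k$. The greedy algorithm writes $n=\sum_{j=0}^{k-1}d_jq_j$: from the remainder, which is $<q_{j+1}$, subtract $q_j$ as often as possible, say $d_j$ times; the new remainder is $<q_j$. Since $q_{j+1}\le(a_{j+1}+1)q_j$, we get $d_j\le a_{j+1}$. At the end the remainder is $<q_0=1$, so it is $0$. Cut a factor of length $n$ into factors of lengths $d_jq_j$; by Lemma 5 each needs at most $5$ palindromes. So $\mathrm{PL}_u(n)\le5k$. $\blacksquare$

## 7. Which slopes reach the logarithm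

We finish Theorem B; its lower bound and the case $a_k\le A$ were proved in Section 5.

**Upper bound.** If $q_k\le n<q_{k+1}$ and $q_k\ge2$, Theorem A gives $\mathrm{PL}_u(n)\le5(k+1)$, so $\mathrm{PL}_u(n)/\ln n\le5(k+1)/\ln q_k$. As $n\to\infty$ also $k\to\infty$, and $1/\ln q_k\to0$.

**Classification.** From the recursion and (1),
$$\prod_{i\le k}a_i\le q_k\le\prod_{i\le k}(a_i+1)\le2^k\prod_{i\le k}a_i .$$
So $\frac1k\ln q_k$ and $\ln\big((a_1\cdots a_k)^{1/k}\big)$ differ by at most $\ln2$. By the two-sided estimate the limsup of $\mathrm{PL}_u(n)/\ln n$ is positive iff $\limsup_kk/\ln q_k>0$, iff $\liminf_k\frac1k\ln q_k<\infty$, iff $\liminf_k(a_1\cdots a_k)^{1/k}<\infty$.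

**Almost every slope.** By Lévy's theorem $\frac1k\ln q_k\to\frac{\pi^2}{12\ln2}$ for almost every $\alpha$, so $\limsup_kk/\ln q_k>0$ for almost every $\alpha$.

**The liminf.** By Lemma 5, $\mathrm{PL}_u(q_k)\le2$ for all $k$, so $\liminf_n\mathrm{PL}_u(n)\le2$. Conversely let $n\ge2$. If all factors of length $n$ were palindromes, then first and last letters would agree: $u_m=u_{m+n-1}$ for all $m$. So $u$ would be periodic and have boundedly many factors of each length, which a Sturmian word does not. So $\mathrm{PL}_u(n)\ge2$ for $n\ge2$, and the liminf is $2$. Since $\mathrm{PL}_u(q_k)/\ln q_k\to0$, a positive liminf in the question is impossible. $\blacksquare$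

## 8. Signed sums of denominators: the upper bound in Theorem C

By Lemma 5 a length $q_k$ costs at most two palindromes, and cutting shows $\mathrm{PL}_u(a+b)\le\mathrm{PL}_u(a)+\mathrm{PL}_u(b)$. To use *signed* sums such as $7=8-1$, we must control what happens when a suffix is removed.

**Lemma 6.** $|x|_{\mathrm{pal}}\le|xw|_{\mathrm{pal}}+|w|_{\mathrm{pal}}$ for all finite words $x,w$.

*Proof.* **Step 1: reduce to removing one palindrome.** It suffices to show $|x|_{\mathrm{pal}}\le|xy|_{\mathrm{pal}}+1$ for a nonempty palindrome $y$. If $w=y_1\cdots y_r$ with $r=|w|_{\mathrm{pal}}$, we then remove $y_r,\dots,y_1$ one after the other.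

**Step 2: understand a palindrome inside a palindrome.** Write $\tilde z$ for the reversal of $z$. We claim: *if $zy$ and $y$ are palindromes and $z\ne\varnothing$, then $z=ab$ with two (possibly empty) palindromes $a,b$.* Indeed $zy=\tilde y\tilde z=y\tilde z$. So $y$ is a prefix of $zy$, hence of $z^jy$ for every $j$, and therefore $y=z^ia$ with $i\ge0$ and $a$ a proper prefix of $z$; write $z=ab$. Now $zy=y\tilde z$ reads $z^{i+1}a=z^ia\tilde z$, so $aba=a\tilde z$ and $\tilde z=ba$. But also $\tilde z=\tilde b\tilde a$. Comparing lengths, $b=\tilde b$ and $a=\tilde a$.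

**Step 3: induct on the length of $xy$.** Let $xy=p_1\cdots p_K$ with nonempty palindromes and $K=|xy|_{\mathrm{pal}}\ge1$.

If $|p_K|\ge|y|$, then $p_K=zy$ and $x=p_1\cdots p_{K-1}z$. By Step 2, $z$ is empty or a product of two palindromes, so $|x|_{\mathrm{pal}}\le K+1$.

If $|p_K|<|y|$, then $y=zp_K$ with $z\ne\varnothing$, and $y,p_K$ are palindromes. By Step 2, $z=ab$ with palindromes $a,b$, and $xab=p_1\cdots p_{K-1}$. Both $xab$ and $xa$ are shorter than $xy$. By induction (trivially if $b$ is empty) $|xa|_{\mathrm{pal}}\le|xab|_{\mathrm{pal}}+1\le K$, and again by induction (trivially if $a$ is empty) $|x|_{\mathrm{pal}}\le|xa|_{\mathrm{pal}}+1\le K+1$. $\square$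

**Proof that $\mathrm{PL}_u(n)\le2\psi(n)$.** Put $P(n)=\mathrm{PL}_u(|n|)$ for $n\in\mathbb Z$. We claim $P(a+b)\le P(a)+P(b)$ for all $a,b\in\mathbb Z$. For equal signs, cut the word. For opposite signs, using $P(-n)=P(n)$, we need $P(a-b')\le P(a)+P(b')$ for $a\ge b'\ge0$. A factor $v$ of length $a-b'$ extends to the right to a factor $vw$ of length $a$, and Lemma 6 gives $|v|_{\mathrm{pal}}\le|vw|_{\mathrm{pal}}+|w|_{\mathrm{pal}}\le P(a)+P(b')$. Since $P(q_k)\le2$, a representation $n=\sum_{j=1}^s\pm q_{k_j}$ gives $\mathrm{PL}_u(n)\le2s$. $\blacksquare$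

For instance $\mathrm{PL}_u(6)=3\le4=2\psi(6)$ in the example.

## 9. Reading a signed sum off the potential: the lower bound in Theorem C

Let $a_k\le A$ for all $k$ and fix $n\ge1$. The potential of the phase $n\alpha$ is a lower bound for $\mathrm{PL}_u(n)$. We now show that if it is small, then $n$ is a short signed sum of denominators. The minimizer $m$ in the definition of $G_{q_k}(n\alpha)$ is the best approximation to $n$ seen at scale $q_k$; as $k$ grows, these minimizers move from $0$ to $n$, and each move is a short combination of $q_k$ and $q_{k+1}$.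

Write
$$G_k=G_{q_k}(n\alpha)=\min_m\Big(\frac{|m|}{q_k}+q_k\|(n-m)\alpha\|\Big),\qquad g_k=\min(1,G_k)\qquad(k\ge0),$$
where we have replaced $m$ by $-m$. Let $m_k$ attain the minimum in $G_k$. Taking $m=n$ shows $G_k\le n/q_k$, so $\Phi=\sum_{k\ge1}g_k\le\sum_{k\ge1}n/q_k<\infty$. Lemma 3 for $s(0,n)$, with $L\to\infty$, gives
$$\Phi\le10\,\mathrm{PL}_u(n). \tag{4}$$
Two more remarks. By Lemma 1 there is $0\le m<q_k$ with $\|(n-m)\alpha\|<1/q_k$, so $G_k<2$ for all $k\ge0$. And $q_0=1$, so $m=0$ gives $G_0\le\|n\alpha\|\le\frac12$, while every $m\ne0$ costs at least $1$; hence $m_0=0$.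

**Step 0: use bounded partial quotients.** We show
$$D\in\mathbb Z,\ D\ne0\ \Longrightarrow\ |D|\,\|D\alpha\|\ge\frac1{A+2}. \tag{5}$$
Take the largest $j$ with $q_j\le|D|$. By best approximation and (2),
$$\|D\alpha\|\ge|q_j\alpha-p_j|>\frac1{q_j+q_{j+1}}\ge\frac1{(A+2)q_j}\ge\frac1{(A+2)|D|},$$
where $q_{j+1}\le(A+1)q_j$ by (1).

**Step 1: show that the minimizers reach $n$.** Since $G_k\le n/q_k$, we have $|m_k|\le q_kG_k\le n$, so $|n-m_k|\le2n$, and $\|(n-m_k)\alpha\|\le G_k/q_k\le n/q_k^2$. If $m_k\ne n$, then (5) gives $\frac1{A+2}\le2n^2/q_k^2$. So $m_k=n$ as soon as $q_k>n\sqrt{2(A+2)}$; then $m_{k+1}=n$ as well. With $D_k=m_{k+1}-m_k$ and $m_0=0$ we obtain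
$$n=\sum_{k\ge0}D_k,\qquad D_k=0\ \text{ if }\ q_k>n\sqrt{2(A+2)}. \tag{6}$$

**Step 2: show that each nonzero $D_k$ costs potential.** Let $S=G_k+G_{k+1}<4$. Then
$$|D_k|\le|m_k|+|m_{k+1}|\le q_kG_k+q_{k+1}G_{k+1}\le q_{k+1}S,$$
$$\|D_k\alpha\|\le\|(n-m_k)\alpha\|+\|(n-m_{k+1})\alpha\|\le\frac{G_k}{q_k}+\frac{G_{k+1}}{q_{k+1}}\le\frac S{q_k}. \tag{7}$$
If $D_k\ne0$, (5) gives $\frac1{A+2}\le S^2\frac{q_{k+1}}{q_k}\le S^2(A+1)$. So $S^2\ge\frac1{(A+1)(A+2)}\ge\frac1{(A+2)^2}$, that is, $S\ge\frac1{A+2}$. As $G_k,G_{k+1}<2$, we have $g_k\ge G_k/2$ and $g_{k+1}\ge G_{k+1}/2$, so $g_k+g_{k+1}\ge\frac1{2(A+2)}$. Let $R=\#\{k\ge0:D_k\ne0\}$. Summing over these $k$,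
$$\frac R{2(A+2)}\le\sum_{k\ge0}(g_k+g_{k+1})=g_0+2\Phi\le2\Phi+\frac12,$$
whence
$$R\le4(A+2)(\Phi+1). \tag{8}$$

**Step 3: show that each $D_k$ is a short signed sum.** Write $D=D_k$ and let $E$ be the integer nearest to $D\alpha$, so $|D\alpha-E|=\|D\alpha\|$. By (2), $(q_k,p_k)$ and $(q_{k+1},p_{k+1})$ form a basis of $\mathbb Z^2$, so $(D,E)=x(q_k,p_k)+z(q_{k+1},p_{k+1})$ with integers $x,z$, and taking determinants, $|z|=|Dp_k-Eq_k|$ and $|x|=|Dp_{k+1}-Eq_{k+1}|$. Since $Dp_k-Eq_k=-D(q_k\alpha-p_k)+q_k(D\alpha-E)$, and similarly with $k+1$, the bounds $|D|\le4q_{k+1}$ and $\|D\alpha\|\le4/q_k$ from Step 2, together with (1), give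
$$|z|\le|D|\,|q_k\alpha-p_k|+q_k\|D\alpha\|\le\frac{4q_{k+1}}{q_{k+1}}+\frac{4q_k}{q_k}=8,$$
$$|x|\le|D|\,|q_{k+1}\alpha-p_{k+1}|+q_{k+1}\|D\alpha\|\le\frac{4q_{k+1}}{q_{k+2}}+\frac{4q_{k+1}}{q_k}\le4+4(A+1)=4A+8 .$$
So $D_k=xq_k+zq_{k+1}$ with $|x|+|z|\le4A+16$, and $\psi(|D_k|)\le4A+16$.

**Step 4: conclude.** By (6), concatenating the signed sums for the $R$ nonzero $D_k$ represents $n$. By (8), (4) and $1\le\mathrm{PL}_u(n)$,
$$\psi(n)\le(4A+16)R\le16(A+4)(A+2)(\Phi+1)\le176(A+2)(A+4)\,\mathrm{PL}_u(n).$$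
This is the lower bound in Theorem C. $\blacksquare$

## 10. Small values of $\mathrm{PL}_u$ are rare

It remains to prove the last claim of Theorem C: the lengths $n\le N$ with $\mathrm{PL}_u(n)<c\ln N$ are few. The idea is to count sequences $(D_k)$ with few nonzero entries. Let $N\ge2$ and $1\le n\le N$, with $D_k$ and $R$ formed from $n$ as in Section 9.

**Step 1: bound the number of positions and of values.** If $D_k\ne0$, then (6) and $q_k\ge2^{(k-1)/2}$ give $2^{(k-1)/2}\le N\sqrt{2A+4}$, that is, $0\le k\le1+2\log_2N+\log_2(2A+4)$. So all such $k$ lie in a fixed set of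
$$T=\lfloor2\log_2N+\log_2(2A+4)\rfloor+2$$
integers. Note $2\ln N\le T\le C_1\ln N$ with a constant $C_1=C_1(A)$, since $N\ge2$. By Step 3 of Section 9, for each $k$ there are at most $B=17(8A+17)$ possible values of $D_k=xq_k+zq_{k+1}$. And $n=\sum_kD_k$ is determined by the sequence $(D_k)_k$.

**Step 2: count sequences with few nonzero entries.** Let $0<\theta\le\frac12$ and $H(\theta)=-\theta\log_2\theta-(1-\theta)\log_2(1-\theta)$. Then
$$\#\{n\le N:R\le\theta T\}\le\sum_{i\le\theta T}\binom TiB^i\le\big(2^{H(\theta)}B^\theta\big)^T . \tag{9}$$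
For the second inequality, $B^i\le B^{\theta T}$, and $\sum_{i\le\theta T}\binom Ti\le2^{H(\theta)T}$ because $\frac\theta{1-\theta}\le1$ yields
$$1\ge\sum_{i\le\theta T}\binom Ti\theta^i(1-\theta)^{T-i}\ge\sum_{i\le\theta T}\binom Ti\,\theta^{\theta T}(1-\theta)^{(1-\theta)T}=2^{-H(\theta)T}\sum_{i\le\theta T}\binom Ti .$$
If one also wants to admit $n=0$, give it the zero sequence, which belongs to no $n\ge1$ and is already counted in (9) under $i=0$.

**Step 3: choose $\theta$ and $c$.** Given $\gamma>0$, choose $\theta\in(0,\frac12]$, depending on $A$ and $\gamma$, so small that $C_1\ln(2^{H(\theta)}B^\theta)\le\gamma$; this is possible since $H(\theta)\to0$ as $\theta\to0$. As $T\le C_1\ln N$, the count in (9) is at most $N^\gamma$. Put $c=\frac\theta{40(A+2)}$. If $n\ge1$ and $\mathrm{PL}_u(n)<c\ln N$, then by (4) and (8)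
$$R\le4(A+2)(10c\ln N+1)=\theta\ln N+4(A+2)\le2\theta\ln N\le\theta T,$$
as soon as $\ln N\ge4(A+2)/\theta$. So for $N\ge N_0=\max\big(2,e^{4(A+2)/\theta}\big)$ every such $n$ is among those counted in (9), and $\#\{n\le N:\mathrm{PL}_u(n)<c\ln N\}\le N^\gamma$. $\blacksquare$
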